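# The $\mathbb{A}^1$-Euler characteristic of symmetric powers of abelian varieties

## 1. Translations on the symmetric powers of a complex torus

Let $A$ be an abelian variety of positive dimension and let $\mathrm{Sym}^n(A)=A^n/S_n$, where the symmetric group $S_n$ permutes the factors. We ask whether the Euler characteristic of $\mathrm{Sym}^n(A)$ vanishes. The Euler characteristic meant here takes values in quadratic forms, and it is defined in Section 2. Over $\mathbb{C}$ it is the usual integer, and there the answer takes a few lines.

**Proposition 1.** Let $A$ be a complex abelian variety of positive dimension and $n\ge 1$. Then the topological Euler characteristic of $Q=\mathrm{Sym}^n(A)(\mathbb{C})=A(\mathbb{C})^n/S_n$ is $0$.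

**Proof.** For $a\in A(\mathbb{C})$ let $\varphi_a\colon Q\to Q$ be the map induced by $(x_1,\dots,x_n)\mapsto(x_1+a,\dots,x_n+a)$.

Suppose first that $\varphi_a$ fixes the class of $(x_1,\dots,x_n)$. Then translation by $a$ maps the set $\{x_1,\dots,x_n\}$ to itself. So the $n+1$ points $x_1,x_1+a,\dots,x_1+na$ lie in a set with at most $n$ elements. Two of them coincide, hence $ma=0$ for some $1\le m\le n$, and $a$ is a torsion point.

The group $A(\mathbb{C})$ is a real torus of positive dimension, and its torsion is countable. Choose a non-torsion point $a$. Then $\varphi_a$ has no fixed point. Since $Q$ is a compact triangulable space, the Lefschetz fixed point theorem says that the alternating sum of the traces of $\varphi_a$ on rational cohomology is $0$. On the other hand, a path from $0$ to $a$ in $A(\mathbb{C})$ gives a homotopy from $\mathrm{id}_Q$ to $\varphi_a$, so this alternating sum is also the Euler characteristic of $Q$. $\square$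

The proof has two halves: a map without fixed points has trace zero, and the trace of a translation equals the trace of the identity. What changes over a general field, when the Euler characteristic is a quadratic form? Both halves need attention. The space $Q$ is usually singular, so the duality behind a Lefschetz formula is not free of charge. And there are no paths. We first make the question precise.

## 2. Euler characteristics with values in quadratic forms

Throughout, $k$ is a field of characteristic different from $2$.

**Definition (Grothendieck–Witt ring).** $\mathrm{GW}(k)$ is the Grothendieck ring of non-degenerate quadratic forms over $k$ up to isometry, with orthogonal sum and tensor product. It is generated by the classes $\langle a\rangle$ of the forms $ax^2$, $a\in k^\times$. One has $\langle ab^2\rangle=\langle a\rangle$ and $\langle a\rangle\langle b\rangle=\langle ab\rangle$, so $\langle a\rangle^2=1$. The Witt ring $W(k)$ is the quotient of $\mathrm{GW}(k)$ by the ideal $\mathbb{Z}\cdot h$, where $h=\langle 1\rangle+\langle -1\rangle$ is the hyperbolic plane.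 Since $h$ has rank $2$, the map (rank, class) from $\mathrm{GW}(k)$ to $\mathbb{Z}\times W(k)$ is injective.

For example, $\mathrm{GW}(\mathbb{C})=\mathbb{Z}$ by the rank. By rank and signature, $\mathrm{GW}(\mathbb{R})$ is the ring of pairs $(r,s)\in\mathbb{Z}^2$ with $r\equiv s \bmod 2$.

**Definition (dual, trace).** In a symmetric monoidal category with unit $\mathbf 1$ and symmetry $\sigma$, an object $M$ is dualizable with dual $N$ if there are maps $\mathrm{ev}\colon N\otimes M\to\mathbf 1$ and $\mathrm{coev}\colon\mathbf 1\to M\otimes N$ such that $(\mathrm{id}_M\otimes\mathrm{ev})(\mathrm{coev}\otimes\mathrm{id}_M)=\mathrm{id}_M$ and $(\mathrm{ev}\otimes\mathrm{id}_N)(\mathrm{id}_N\otimes\mathrm{coev})=\mathrm{id}_N$. The trace of $\psi\colon M\to M$ is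
$$\mathrm{Tr}(\psi)=\mathrm{ev}\circ\sigma\circ(\psi\otimes\mathrm{id}_N)\circ\mathrm{coev}\in\mathrm{End}(\mathbf 1).$$
A symmetric monoidal functor preserves duals and traces.

For a bounded complex of finite-dimensional vector spaces the trace is $\sum_i(-1)^i\mathrm{tr}(\psi^i)$. The sign comes from $\sigma$.

**Conventions on schemes.** All schemes are separated of finite type over the base field, unless they are spectra of fields. For $X/k$ write $p_X\colon X\to\mathrm{Spec}\,k$. Let $e$ be the exponential characteristic of $k$. $\mathrm{SH}(S)$ denotes the stable motivic homotopy category over $S$, with its functors $f^*,f_*,f_!,f^!,\otimes,\underline{\mathrm{Hom}}$. For $p$ smooth, $p_\#$ is the left adjoint of $p^*$.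

**Definition ($\mathbb{A}^1$-Euler characteristic).** For $X/k$ the object $p_{X!}\mathbf 1_X$ is dualizable in $\mathrm{SH}(k)[1/e]$. The image of $\chi_c(X)\in\mathrm{GW}(k)$ in $\mathrm{End}_{\mathrm{SH}(k)[1/e]}(\mathbf 1)=\mathrm{GW}(k)[1/e]$ is $\mathrm{Tr}(\mathrm{id}_{p_{X!}\mathbf 1_X})$. This determines $\chi_c(X)$, since $\mathrm{GW}(k)\to\mathrm{GW}(k)[1/e]$ is injective (Section 6(c)). The invariant is a motivic measure $\chi_c\colon K_0(\mathrm{Var}_k)\to\mathrm{GW}(k)$, a ring homomorphism. Pullback is monoidal and commutes with $p_!$, so $\chi_c$ is compatible with extension of the base field.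

Some values. For the affine line, $p_!\mathbf 1$ is the $\otimes$-inverse of the reduced $\mathbb{P}^1$. The Euler characteristic of an invertible object $L$ is the symmetry of $L\otimes L$, read in $\mathrm{End}(\mathbf 1)$, and for $\mathbb{P}^1$ this is $\langle-1\rangle$. So $\chi_c(\mathbb{A}^1)=\langle-1\rangle$, and cutting $\mathbb{P}^{m}$ into cells gives $\chi_c(\mathbb{P}^m)=\sum_{i=0}^m\langle-1\rangle^i$. Over $\mathbb{C}$, Betti realization is a symmetric monoidal functor which carries $p_{X!}\mathbf 1$ to a complex computing $H^*_c(X(\mathbb{C}),\mathbb{Q})$. Hence $\chi_c(X)\in\mathrm{GW}(\mathbb{C})=\mathbb{Z}$ is the compactly supported topological Euler characteristic, and Proposition 1 is the case $k=\mathbb{C}$ of our question.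

It is known that $\chi_c(A)=0$ for every abelian variety $A$ of positive dimension over $k$. The question whether this persists for symmetric powers is taken from Louisa F. Bröring, Jesse Pajwani, Anna M. Viergever, "The $\mathbb{A}^1$-Euler characteristic of symmetric powers", arXiv:2510.06922 (2025). The answer is yes.

**Main Theorem.** Let $\operatorname{char}k\ne2$, let $A/k$ be an abelian variety with $\dim A>0$, and let $n\ge1$. Then $\chi_c(\mathrm{Sym}^n(A))=0$ in $\mathrm{GW}(k)$. More generally, $\chi_c(X^n/G)=0$ for every $A$-torsor $X$ and every subgroup $G\le S_n$.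

Recall that an $A$-torsor is a variety $X$ with an action of $A$ which becomes isomorphic to $A$ acting on itself over an algebraic closure. An example other than $A$ itself is a smooth projective curve of genus $1$, possibly without rational points, under its Jacobian.

## 3. Elliptic curves, and the singularities of $\mathrm{Sym}^2$ in higher dimension

For elliptic curves one can compute by hand.

**Proposition 2.** Let $E/k$ be an elliptic curve and $n\ge1$. Then $\chi_c(\mathrm{Sym}^n(E))=0$.

**Proof.** For a smooth curve, $\mathrm{Sym}^n(E)$ parametrizes effective divisors of degree $n$, so there is a map $\mathrm{Sym}^n(E)\to\mathrm{Pic}^n_E$. Since $E$ has a rational point, there is a universal line bundle $\mathcal L$ on $E\times\mathrm{Pic}^n_E$. A line bundle of degree $n\ge1$ on $E$ has $h^0=n$ and $h^1=0$, so the push-forward of $\mathcal L$ to $\mathrm{Pic}^n_E$ is a vector bundle of rank $n$, and $\mathrm{Sym}^n(E)$ is its projectivization. It is Zariski-locally a product with $\mathbb{P}^{n-1}$, and $\mathrm{Pic}^n_E\cong\mathrm{Pic}^0_E\cong E$ by subtracting $n$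 times the origin. Hence $[\mathrm{Sym}^n(E)]=[E]\cdot[\mathbb{P}^{n-1}]$ in $K_0(\mathrm{Var}_k)$, and $\chi_c(\mathrm{Sym}^n(E))=\chi_c(E)\,\chi_c(\mathbb{P}^{n-1})=0$. $\square$

This argument uses divisors on a curve. When $g=\dim A\ge2$, even $\mathrm{Sym}^2(A)$ is singular. Its completed local ring at the class of $(0,0)$ is the ring of invariants of $k[[x_1,\dots,x_g,y_1,\dots,y_g]]$ under $x_i\leftrightarrow y_i$. With $u_i=x_i+y_i$ and $d_i=x_i-y_i$ (here $2$ is invertible), the swap fixes the $u_i$ and sends $d_i$ to $-d_i$, so the invariants are topologically generated by the $u_i$ and the products $d_id_j$. These are minimal generators, and there are $g+g(g+1)/2$ of them. For $g\ge2$ this exceeds $2g=\dim\mathrm{Sym}^2(A)$, so the ring is not regular. The method must therefore handle singular proper schemes.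

## 4. The trace as a function on the abelian variety

**Imitating Proposition 1.** The natural attempt is to choose $a\in A(k)$ such that $\varphi_a$ has no fixed point on $Q=\mathrm{Sym}^n(A)$, show that $\varphi_a$ has trace $0$, and show that it has the same trace as the identity.

Already the choice of $a$ may be impossible. The curve $E\colon y^2=x^3-x-1$ over $\mathbb{F}_3$ is smooth, because the cubic has derivative $-1$. For $x\in\mathbb{F}_3$ the right side is $-1$, which is not a square, so $E(\mathbb{F}_3)=\{0\}$ and there is no non-trivial rational translation. Non-zero torsion points can also be useless: if $a$ has order $2$, then $\varphi_a$ fixes the class of $(x,x+a)$ in $\mathrm{Sym}^2(A)$.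

The serious obstruction is in the comparison with the identity. In $\mathbb{A}^1$-homotopy theory, paths are maps from $\mathbb{A}^1$. But every morphism $\mathbb{A}^1\to A$ is constant, because it extends to $\mathbb{P}^1$ and an abelian variety contains no rational curve. So no chain of affine lines inside $A$ joins $0$ to a different point $a$. This is where the argument of Section 1 stops.

**Replacing the path.** Look again at Proposition 1. The function $a\mapsto\mathrm{Tr}(\varphi_a)$ is continuous on $A(\mathbb{C})$ with discrete values, and it is zero on a dense set. That already forces the value at $a=0$ to be zero. This version can be imitated: the traces of all translations form one element $\tau\in\mathrm{End}_{\mathrm{SH}(A)}(\mathbf 1_A)$ (after localizing at $2$), with $0^*\tau=\chi_c(Q)$. If $\tau$ vanishes on a dense open subset, one needs a rigidity property of "functions with values in $\mathrm{GW}$": such a function is zero as soon as it is zero on a dense open subset. This is the unramifiedness of the sheaf $\underline{\mathrm{GW}}$, fact (F2) below. In this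 form we need no rational point of $A$ other than $0$.

**Theorem A.** Let $\operatorname{char}k\ne2$, $X/k$ proper, $S/k$ smooth and irreducible, $0\in S(k)$, and $\varphi\colon S\times X\to X$ a morphism with $\varphi_0=\mathrm{id}_X$. Suppose there is a dense open $U\subset S$ such that for every algebraically closed field $\Omega\supset k$ and every $s\in U(\Omega)$, the morphism $\varphi_s$ has no fixed point in $X(\Omega)$. Then $\chi_c(X)=0$ in $\mathrm{GW}(k)$.

The hypotheses can be tested on $S=\mathbb{A}^1$ acting by translations. On $X=\mathbb{A}^1$, a translation by $s\neq0$ has no fixed point, yet $\chi_c(\mathbb{A}^1)=\langle-1\rangle\ne0$: properness cannot be dropped. On $X=\mathbb{P}^1$ every translation fixes $\infty$, the hypothesis fails, and indeed $\chi_c(\mathbb{P}^1)=h\neq0$.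

**The Main Theorem follows from Theorem A.** Let $X$ be an $A$-torsor (for instance $X=A$) and $G\le S_n$. Then $X$ is projective, so $Q=X^n/G$ exists and is projective over $k$. For $X=A$ and $G=S_n$ it is $\mathrm{Sym}^n(A)$.

**Step 1: the action on $Q$.** This step constructs $\varphi$. The diagonal action $A\times X^n\to X^n$ commutes with $G$. Quotients by finite groups commute with flat base change, so $(A\times X^n)/G=A\times Q$ when $G$ acts trivially on $A$. The composite $A\times X^n\to X^n\to Q$ is $G$-invariant and hence factors through a morphism $\varphi\colon A\times Q\to Q$. Composed with the quotient map $X^n\to Q$, the morphism $\varphi_0$ gives that quotient map again, so $\varphi_0=\mathrm{id}_Q$. We take $S=A$, which is smooth and irreducible with rational point $0$.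

**Step 2: fixed points.** This step finds $U$. Let $\Omega\supset k$ be algebraically closed and $a\in A(\Omega)$, and suppose that $a$ fixes the class of $(x_1,\dots,x_n)$ in $Q(\Omega)=X(\Omega)^n/G$. Then translation by $a$ maps $\{x_1,\dots,x_n\}$ to itself, and $x_1,x_1+a,\dots,x_1+na$ all lie in this set of at most $n$ elements. Two of these $n+1$ points coincide, and $A(\Omega)$ acts freely on $X(\Omega)$, so $ma=0$ for some $1\le m\le n$. Hence $a\in A[n!](\Omega)$. The group scheme $A[n!]$ is finite and $\dim A>0$, so $U=A\setminus A[n!]$ is a dense open subset of $A$, and its geometric points act on $Q$ without fixed points. Theorem A gives $\chi_c(Q)=0$. $\square$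

It remains to prove Theorem A. The key point will be a vanishing statement for traces without any smoothness of $X$ (Proposition 6).

## 5. Facts from motivic homotopy theory and quadratic forms

Let $\mathrm{SH}(S)_{(2)}\subset\mathrm{SH}(S)$ be the full subcategory of objects on which all odd integers act invertibly. The six functors are additive, so they preserve it. Its unit $\mathbf 1_{(2)}$ is again denoted $\mathbf 1$. Since $\mathbf 1_S$ is compact,
$$\mathrm{End}_{\mathrm{SH}(S)_{(2)}}(\mathbf 1_S)=\mathrm{End}_{\mathrm{SH}(S)}(\mathbf 1_S)\otimes\mathbb{Z}_{(2)}.$$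
As $\operatorname{char}k\neq2$, the integer $e$ is invertible in $\mathbb{Z}_{(2)}$. A subcategory is called thick if it is triangulated and closed under retracts. We use the following facts.

* (F1) The six functor formalism for $\mathrm{SH}$ (Ayoub; Cisinski–Déglise): base change for $p_!$, the projection formula, localization, nil-invariance. For $p$ proper, $p_!=p_*$, and under this identification the base change and projection isomorphisms of $p_!$ are the canonical maps for $p_*$. For $p$ smooth, the exchange map $g'^*p^!\to p'^!g^*$ is an isomorphism. For $p$ smooth and proper over $k$, $p_*\mathbf 1$ is dualizable.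
* (F2) Morel (*The stable $\mathbb{A}^1$-connectivity theorems*; *$\mathbb{A}^1$-algebraic topology over a field*), for $k$ perfect and infinite, $\operatorname{char}k\ne2$. Let $\underline{\mathrm{GW}}$ be the Nisnevich sheaf on smooth $k$-schemes associated with $S\mapsto[\Sigma^\infty S_+,\mathbf 1]_{\mathrm{SH}(k)}=\mathrm{End}_{\mathrm{SH}(S)}(\mathbf 1_S)$. It is strictly $\mathbb{A}^1$-invariant, hence unramified: $\underline{\mathrm{GW}}(S)\to\underline{\mathrm{GW}}(U)$ is injective for $U\subset S$ dense open. Its generic stalk at an integral smooth $S$ is $\mathrm{GW}(k(S))$ as a ring, naturally in field extensions. In particular $\mathrm{End}_{\mathrm{SH}(k)}(\mathbf 1)=\mathrm{GW}(k)$.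
* (F3) Elmanto–Khan, *Perfection in motivic homotopy theory*: in characteristic $p>0$, $u^*$ is an equivalence on $\mathrm{SH}[1/p]$ for every universal homeomorphism $u$.
* (F4) Gabber (Illusie–Temkin, *Travaux de Gabber*, Exp. X, Thm. 2.1) for $\ell=2$: if $k$ is perfect, $\operatorname{char}k\ne2$ and $Z/k$ is integral, there is a projective $2'$-alteration of $Z$ whose source is smooth over a finite extension of $k$, hence over $k$. Some connected component $Y$ of the source dominates $Z$ with $[k(Y):k(Z)]$ finite and odd. $Y$ is integral and smooth over $k$, and $Y\to Z$ is projective and dominant, hence surjective.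
* (F5) Torsion in $W(k)$ is 2-primary (Pfister). $W(k)\to W(l)$ is injective for $l/k$ of odd degree (Springer).

The identification $[\Sigma^\infty S_+,\mathbf 1]=\mathrm{End}(\mathbf 1_S)$ in (F2) is adjunction: for $s\colon S\to\mathrm{Spec}\,k$ smooth, $\Sigma^\infty S_+=s_\#\mathbf 1_S$. For (F4), a small example is a cuspidal or nodal cubic, where the normalization is an alteration of degree $1$ with smooth source $\mathbb{P}^1$.

## 6. Passage to a perfect infinite field and to 2-local coefficients

**(a) $k$ may be assumed perfect.** The aim is to show that $\mathrm{GW}(k)\to\mathrm{GW}(k^{\mathrm{perf}})$ is injective for $\operatorname{char}k=p>2$. If $\alpha$ dies in $\mathrm{GW}(k^{\mathrm{perf}})$, it dies in $\mathrm{GW}(k^{1/p^r})$ for some $r$. Then it also dies under the map $\mathrm{GW}(k)\to\mathrm{GW}(k)$ induced by $k\subset k^{1/p^r}\cong k$, $x\mapsto x^{p^r}$. This map sends $\langle a\rangle$ to $\langle a^{p^r}\rangle=\langle a\rangle$, since $p^r-1$ is even. It is the identity, so $\alpha=0$.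

**(b) $k$ may be assumed infinite.** If $k$ is finite, we replace it by its $\mathbb{Z}_3$-extension, which is infinite and perfect and is the union of extensions of degree $3^r$. If $\alpha\in\mathrm{GW}(k)$ dies there, it dies in an extension of odd degree. By Springer's theorem (F5) the class of $\alpha$ in $W(k)$ is $0$, its rank is $0$, and so $\alpha=0$ by the injection $\mathrm{GW}(k)\hookrightarrow\mathbb{Z}\times W(k)$.

**(c) 2-localization loses nothing.** The kernel of $\mathrm{GW}(k)\to\mathrm{GW}(k)_{(2)}$ consists of elements killed by an odd integer. Since $\mathrm{GW}(k)\subset\mathbb{Z}\times W(k)$ has only 2-primary torsion by (F5), this kernel is $0$. For the same reason $\mathrm{GW}(k)\to\mathrm{GW}(k)[1/e]$ is injective.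

**(d) The hypotheses of Theorem A survive field extensions.** A smooth irreducible $S$ with a rational point is geometrically integral, so $S_{k'}$ is again smooth and irreducible and $U_{k'}$ is dense open in it. Geometric points of $U_{k'}$ are geometric points of $U$. As $\chi_c$ is compatible with field extension, (a) and (b) show that it suffices to prove Theorem A for $k$ perfect and infinite.

From here on, $k$ is perfect and infinite, $\operatorname{char}k\neq2$, and everything takes place in $\mathrm{SH}_{(2)}$.

## 7. Generating the unit by proper pushforwards from smooth schemes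

For a $k$-scheme $Z$ let $C(Z)\subset\mathrm{SH}(Z)_{(2)}$ be the thick subcategory generated by the objects $f_*\mathbf 1_Y$ with $f\colon Y\to Z$ proper and $Y$ smooth over $k$. If $g\colon Z\to Z'$ is proper, then $g_*$ is exact and $g_*f_*\mathbf 1_Y=(gf)_*\mathbf 1_Y$, so $g_*C(Z)\subset C(Z')$.

As an example, let $Z$ be the nodal cubic whose node has rational branches, $i\colon F\to Z$ the node, $j\colon U\to Z$ its complement, and $f\colon\mathbb{P}^1\to Z$ the normalization, an isomorphism over $U$. Localization and proper base change give triangles $j_!\mathbf 1_U\to f_*\mathbf 1_{\mathbb{P}^1}\to i_*(\mathbf 1\oplus\mathbf 1)$ and $j_!\mathbf 1_U\to\mathbf 1_Z\to i_*\mathbf 1$. The first shows $j_!\mathbf 1_U\in C(Z)$, and then the second shows $\mathbf 1_Z\in C(Z)$. In general we only have an alteration of odd degree instead of an isomorphism over $U$. This is why we work 2-locally.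

**Lemma 3.** $\mathbf 1_Z\in C(Z)$ for every $k$-scheme $Z$.

**Proof.** By nil-invariance we may take $Z$ reduced, and we may take it nonempty. We use induction on $(d,r)$ in lexicographic order, where $d=\dim Z$ and $r$ is the number of $d$-dimensional irreducible components.

**Step 1: choice of an open set.** This step finds an open subset over which $Z$ is smooth and a smooth alteration is finite. Let $Z_1$ be a $d$-dimensional component and let $f\colon Y\to Z_1\subset Z$ be as in (F4), of odd degree. Remove from $Z_1$ the other components of $Z$. The result is open in $Z$ and integral. As $k$ is perfect it has a dense smooth open part. Since $f$ is proper and generically finite onto $Z_1$, it is finite over a dense open subset. So there is a nonempty $U\subset Z_1$, open in $Z$, smooth over $k$, with $V=f^{-1}(U)\to U$ finite. Let $j\colon U\to Z$ and $i\colon F=Z\setminus U\to Z$ be the inclusions and $f_U\colon V\to U$ the restriction of $f$. The set $F$ contains every other component of $Z$, and $\dim (Z_1\setminus U)<d$. So $F$ has smaller dimension than $Z$, or the same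 dimension and $r-1$ components of dimension $d$. These properties persist when $U$ is shrunk.

**Step 2: factoring $f_U$.** This step removes inseparability. Let $K=k(U)$, $L=k(V)$, and let $L_s$ be the separable closure of $K$ in $L$. The degree $m=[L_s:K]$ divides $[L:K]$, so it is odd. Let $g\colon V'\to U$ be the normalization of $U$ in $L_s$; after shrinking $U$ it is finite étale. Since $V$ is smooth, integral and finite over $U$, it is the normalization of $U$ in $L$, and $f_U$ factors as $V\xrightarrow{u}V'\xrightarrow{g}U$. The map $u$ is finite and surjective. If $b$ is a local section of $\mathcal O_V$ and $q$ is a power of $e$ with $L^q\subset L_s$, then $b^q\in L_s$ is integral over $\mathcal O_U$, hence $b^q\in\mathcal O_{V'}$. Therefore a prime of $\mathcal O_V$ is determined by its contraction to $\mathcal O_{V'}$, being the set of $b$ with $b^q$ in the contraction. The residue field extensions are purely inseparable. So $u$ is finite, surjective and radicial, that is, a universal homeomorphism; in characteristic $0$ it is an isomorphism. By (F3), $\mathbf 1_{V'}\cong u_*\mathbf 1_V$,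 hence $f_{U*}\mathbf 1_V\cong g_*\mathbf 1_{V'}$.

**Step 3: after shrinking $U$, $\mathbf 1_U$ is a retract of $f_{U*}\mathbf 1_V$.** This is where odd degree is used. Let $\epsilon\in\mathrm{End}(\mathbf 1_U)$ be the composite
$$\mathbf 1_U\to g_*g^*\mathbf 1\cong g_\#g^*\mathbf 1\to\mathbf 1_U .$$
Its formation commutes with base change. Let $U''\to U$ be connected finite étale and split $g$, so that $V'\times_UU''$ is a disjoint union of $m$ copies of $U''$. Over $U''$ the first map becomes the diagonal $\mathbf 1\to\mathbf 1^{m}$ and the last the sum $\mathbf 1^{m}\to\mathbf 1$, so $\epsilon$ becomes $m$. The scheme $U''$ is smooth and integral. The generic stalk of $\underline{\mathrm{GW}}$ at $U$ is $\mathrm{GW}(K)=\operatorname{colim}_{U'\subset U}\mathrm{End}_{\mathrm{SH}(U')}(\mathbf 1_{U'})$. The image of $\epsilon$ in $\mathrm{GW}(K)$ maps to $m$ in $\mathrm{GW}(k(U''))$, and rank is preserved by field extension. So this image has rank $m$, which is odd.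

Such an element is a unit in $R=\mathrm{GW}(K)_{(2)}$. Indeed $R$ is generated over $\mathbb{Z}_{(2)}$ by elements $\langle a\rangle$ with $\langle a\rangle^2=1$, so it is integral over $\mathbb{Z}_{(2)}$, and all its residue fields at maximal ideals have characteristic $2$. In such a residue field $(\langle a\rangle-1)^2=\langle a\rangle^2-1=0$, so $\langle a\rangle\mapsto1$. Hence the residue map is the rank modulo $2$, and $\epsilon$ maps to $1\ne0$. An element in no maximal ideal is a unit. (For $K=\mathbb{R}$ this says: if $r$ and $s$ are odd, then $(1/r,1/s)$ is again a pair in $\mathbb{Z}_{(2)}^2$ with entries congruent modulo $2$.)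

The inverse of $\epsilon$ in the colimit exists, and is an inverse, over some smaller open set. So after shrinking $U$, $\epsilon$ is invertible in $\mathrm{End}(\mathbf 1_U)_{(2)}$. Then $\mathbf 1_U\to g_*\mathbf 1_{V'}\to\mathbf 1_U\xrightarrow{\epsilon^{-1}}\mathbf 1_U$ is the identity, and $\mathbf 1_U$ is a retract of $g_*\mathbf 1_{V'}\cong f_{U*}\mathbf 1_V$.

**Step 4: localization triangles.** This step puts the pieces together. Proper base change and localization give a triangle
$$j_!f_{U*}\mathbf 1_V\to f_*\mathbf 1_Y\to i_*f_{F*}\mathbf 1_{Y_F},\qquad Y_F=Y\times_ZF,$$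
where $f_F\colon Y_F\to F$ is the restriction of $f$. As $Y$ is irreducible of dimension $d$ and $V\neq\emptyset$, $\dim Y_F<d$. The middle term is in $C(Z)$ by definition. By induction $\mathbf 1_{Y_F}\in C(Y_F)$, so the last term is in $C(Z)$. Hence the first is in $C(Z)$, and so is its retract $j_!\mathbf 1_U$. By induction $\mathbf 1_F\in C(F)$, so $i_*\mathbf 1_F\in C(Z)$. The triangle $j_!\mathbf 1_U\to\mathbf 1_Z\to i_*\mathbf 1_F$ shows $\mathbf 1_Z\in C(Z)$. $\square$

## 8. A Künneth isomorphism for dualizing objects, and the dual of $p_{X*}\mathbf 1$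

For a $k$-scheme $Z$ put $K_Z=p_Z^!\mathbf 1$. For $Z,T$ over $k$, with projections $q_Z,q_T$ from $Z\times T$, let
$$\theta_{Z,T}\colon q_Z^*K_Z\to q_T^!\mathbf 1_T$$
be the map adjoint, under $q_{T!}\dashv q_T^!$, to
$$q_{T!}q_Z^*K_Z\cong p_T^*p_{Z!}K_Z\to p_T^*\mathbf 1=\mathbf 1_T,\tag{1}$$
where the last map is $p_T^*$ of the counit of $p_{Z!}\dashv p_Z^!$. For $T=\mathrm{Spec}\,k$ this is the identity of $K_Z$.

Let $f\colon Y\to Z$ and $K\in\mathrm{SH}(Z)_{(2)}$. There are bijections, natural in $H\in\mathrm{SH}(Z)_{(2)}$,
$$\mathrm{Hom}(H\otimes f_!\mathbf 1,K)=\mathrm{Hom}(f_!f^*H,K)=\mathrm{Hom}(f^*H,f^!K)=\mathrm{Hom}(H,f_*f^!K),\tag{2}$$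
the first by the projection formula. Hence $\underline{\mathrm{Hom}}(f_!\mathbf 1,K)=f_*f^!K$. Taking $H=f_*f^!K$ and the identity on the right, we see that the evaluation is
$$f_*f^!K\otimes f_!\mathbf 1\cong f_!f^*f_*f^!K\to f_!f^!K\to K,\tag{3}$$
the last two maps being counits.

**Lemma 4.** $\theta_{Z,T}$ is an isomorphism in $\mathrm{SH}(Z\times T)_{(2)}$.

**Proof.** **Step 1: reduction to generators.** We put $\theta_{Z,T}$ in a family, so that Lemma 3 applies. For $E\in\mathrm{SH}(Z)_{(2)}$ let
$$\theta_E\colon q_Z^*\underline{\mathrm{Hom}}(E,K_Z)\to\underline{\mathrm{Hom}}(q_Z^*E,q_T^!\mathbf 1)$$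
be adjoint to $q_Z^*\underline{\mathrm{Hom}}(E,K_Z)\otimes q_Z^*E\to q_Z^*K_Z\xrightarrow{\theta_{Z,T}}q_T^!\mathbf 1$, where the first map is $q_Z^*$ of the evaluation. This is a natural transformation of exact functors, so the objects $E$ with $\theta_E$ invertible form a thick subcategory. Moreover $\theta_{\mathbf 1}=\theta_{Z,T}$. By Lemma 3 it suffices to treat $E=f_*\mathbf 1_Y=f_!\mathbf 1_Y$ with $f\colon Y\to Z$ proper and $Y$ smooth over $k$.

**Step 2: notation for a generator.** Let $f_T=f\times\mathrm{id}_T$, and let $r_Y,r_T$ be the projections of $Y\times T$. Then $q_Tf_T=r_T$, $q_Zf_T=fr_Y$, $f^!K_Z=K_Y$ and $f_T^!q_T^!\mathbf 1=r_T^!\mathbf 1$. Also $q_Z^*f_!\mathbf 1\cong f_{T!}\mathbf 1$. By (2) for $f$ and for $f_T$, $\theta_E$ is a map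
$$H:=q_Z^*f_*K_Y\to f_{T*}r_T^!\mathbf 1 .$$
We compute its images under the bijections (2) for $f_T$ with $K=q_T^!\mathbf 1$, from left to right.

**Step 3: the map out of $f_{T!}f_T^*H$.** By (3) and the compatibility of the projection formula with base change, the map $f_{T!}f_T^*H\to q_T^!\mathbf 1$ corresponding to $\theta_E$ is
$$f_{T!}r_Y^*f^*f_*K_Y\to f_{T!}r_Y^*K_Y\cong q_Z^*f_!K_Y\to q_Z^*K_Z\xrightarrow{\theta_{Z,T}}q_T^!\mathbf 1 ,$$
where the first map comes from the counit $f^*f_*K_Y\to K_Y$ and the third from the counit $f_!f^!K_Z\to K_Z$.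

**Step 4: recognizing $\theta_{Y,T}$.** We identify the part starting at $f_{T!}r_Y^*K_Y$. By definition (1) of $\theta_{Z,T}$ and naturality of base change, its adjoint under $q_{T!}\dashv q_T^!$ is
$$r_{T!}r_Y^*K_Y=q_{T!}f_{T!}r_Y^*K_Y\cong q_{T!}q_Z^*f_!K_Y\cong p_T^*p_{Z!}f_!K_Y\to p_T^*p_{Z!}K_Z\to p_T^*\mathbf 1 .$$
Base change is compatible with the composition $p_Y=p_Zf$, so the two isomorphisms compose to $r_{T!}r_Y^*K_Y\cong p_T^*p_{Y!}K_Y$. The composite $p_{Z!}f_!f^!p_Z^!\mathbf 1\to p_{Z!}p_Z^!\mathbf 1\to\mathbf 1$ is the counit of $p_{Y!}\dashv p_Y^!$. So the displayed map is the one adjoint to $\theta_{Y,T}$ under $r_{T!}\dashv r_T^!$. Since $r_T^!=f_T^!q_T^!$, the part starting at $f_{T!}r_Y^*K_Y$ has adjoint $\theta_{Y,T}\colon r_Y^*K_Y\to r_T^!\mathbf 1$ under $f_{T!}\dashv f_T^!$. Hence the map $f_T^*H\to r_T^!\mathbf 1$ corresponding to $\theta_E$ is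
$$f_T^*q_Z^*f_*K_Y=r_Y^*f^*f_*K_Y\to r_Y^*K_Y\xrightarrow{\theta_{Y,T}}r_T^!\mathbf 1 .$$

**Step 5: conclusion.** Passing to the adjoint under $f_T^*\dashv f_{T*}$, we see that $\theta_E$ is the base change map $q_Z^*f_*K_Y\to f_{T*}r_Y^*K_Y$ followed by $f_{T*}\theta_{Y,T}$. The former is an isomorphism since $f$ is proper. By its definition, $\theta_{Y,T}$ is the exchange map $r_Y^*p_Y^!\mathbf 1\to r_T^!p_T^*\mathbf 1$, which is an isomorphism since $p_Y$ is smooth (F1). So $\theta_E$ is invertible. $\square$

**Lemma 5.** If $X/k$ is proper, $p_{X*}\mathbf 1_X$ is dualizable in $\mathrm{SH}(k)_{(2)}$, with dual $p_{X*}K_X$ and evaluation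
$$p_{X*}K_X\otimes p_{X*}\mathbf 1\xrightarrow{\ \mu\ }p_{X*}K_X=p_{X!}p_X^!\mathbf 1\xrightarrow{\ t_X\ }\mathbf 1,$$
where $\mu$ is the lax monoidal structure of $p_{X*}$ and $t_X$ is the counit.

**Proof.** **Step 1: dualizability.** By Lemma 3, $p_{X*}\mathbf 1_X\in p_{X*}C(X)\subset C(\mathrm{Spec}\,k)$, which is the thick subcategory generated by the $p_{Y*}\mathbf 1$ with $Y$ smooth and proper over $k$. These are dualizable by (F1), and dualizable objects form a thick subcategory.

**Step 2: the evaluation.** We make (3) explicit for $f=p_X$ and $K=\mathbf 1$. The dual is $\underline{\mathrm{Hom}}(p_{X!}\mathbf 1,\mathbf 1)=p_{X*}K_X$ with evaluation (3). As $p_X$ is proper, the projection isomorphism $N\otimes p_{X*}\mathbf 1\to p_{X*}p_X^*N$ is the map adjoint to $p_X^*N\otimes p_X^*p_{X*}\mathbf 1\to p_X^*N$, the counit on the second factor. Take $N=p_{X*}K_X$ and follow it with $p_{X*}$ of the counit $p_X^*p_{X*}K_X\to K_X$. The result is adjoint to $p_X^*p_{X*}K_X\otimes p_X^*p_{X*}\mathbf 1\to K_X\otimes\mathbf 1$, given by both counits. By the definition of the lax structure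 this is $\mu$. The last map in (3) is $t_X$. $\square$

## 9. Fixed-point-free endomorphisms have trace zero

**A model with finite sets.** Let $X$ be a finite set, $\varphi\colon X\to X$ a map, $M$ the space of functions on $X$ with values in a field, and $\psi(f)=f\circ\varphi$. Take $N=M$ with $\mathrm{ev}(f,f')=\sum_xf(x)f'(x)$, so $\mathrm{coev}=\sum_x\delta_x\otimes\delta_x$. Then $(\mathrm{id}\otimes\psi)(\mathrm{coev})=\sum_x\delta_x\otimes(\delta_x\circ\varphi)$ is, as a function on $X\times X$,
$$v(x,y)=1\ \text{ if }x=\varphi(y),\qquad v(x,y)=0\ \text{ otherwise}.$$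
The trace of $\psi$ is the sum of $v$ over the diagonal. If $\varphi$ has no fixed point, then $v$ vanishes on the diagonal and the trace is $0$. The point is that $v$ is supported on the graph. This can be seen without writing $v$ down: integrating $f(x)v(x,y)$ over $x$ gives $f(\varphi(y))$, which depends only on the restriction of $f$ to the graph. The proof below follows this pattern. Integration over $x$ is encoded by $\theta$, and Lemma 4 lets us go back from the integral to $v$.

**Adjoint calculus.** Fix a base $S$. For $y\colon Y\to S$, $H\in\mathrm{SH}(S)_{(2)}$ and $B\in\mathrm{SH}(Y)_{(2)}$, a map $a\colon H\to y_*B$ corresponds to a map $\tilde a\colon y^*H\to B$. Let $\varepsilon_B\colon y^*y_*B\to B$ be the counit and $\eta$ the unit of $y^*\dashv y_*$; thus $\varepsilon_B=\widetilde{\mathrm{id}}$. For an $S$-morphism $h\colon Y'\to Y$ with $y'=yh$, let $h^*\colon y_*B\to y_*h_*h^*B=y'_*h^*B$ be $y_*$ of the unit. For $a\colon H\to y_*B$ and $b\colon H'\to y_*B'$ let $a\cdot b\colon H\otimes H'\to y_*(B\otimes B')$ be the product via the lax structure of $y_*$. By the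 definition of adjoints,
$$\widetilde{h^*\circ a}=h^*(\tilde a),\quad\widetilde{a\cdot b}=\tilde a\otimes\tilde b,\quad\widetilde{a\circ f}=\tilde a\circ y^*f,\quad\widetilde{y_*\alpha\circ a}=\alpha\circ\tilde a.\tag{4}$$
For the first, the adjoint of $h^*\circ a$ under $y$ is $y^*H\xrightarrow{\tilde a}B\to h_*h^*B$, whose adjoint under $h$ is $h^*(\tilde a)$. In particular $(hg)^*=g^*h^*$. So equalities of maps into some $y_*B$ can be checked on the corresponding maps out of $y^*H$.

**Set-up.** Let $X/k$ be proper, $s\colon S\to\mathrm{Spec}\,k$ separated of finite type, $T=X\times S$ with projections $p\colon T\to S$ and $\mathrm{pr}\colon T\to X$, and $\varphi\colon T\to T$ an $S$-morphism. Let $M=p_*\mathbf 1_T\cong s^*p_{X*}\mathbf 1$, which is dualizable by Lemma 5, and put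
$$\psi=\varphi^*\colon M\to M,\qquad\text{so}\quad\tilde\psi=\varphi^*(\varepsilon_{\mathbf 1}).$$

**Base change of the trace.** For $g\colon S'\to S$ with induced $g'\colon T'\to T$, let $p'$ and $\varphi'$ be the base changes of $p$ and $\varphi$, and $\psi'=\varphi'^*$. The isomorphism $g^*p_*\mathbf 1\to p'_*\mathbf 1$ corresponds to $g'^*\varepsilon_{\mathbf 1}$. If we first apply $g^*\psi$ and then this isomorphism, the corresponding map is $g'^*\varepsilon_{\mathbf 1}\circ g'^*p^*\psi=g'^*\tilde\psi=g'^*\varphi^*\varepsilon_{\mathbf 1}$. If we first apply the isomorphism and then $\psi'$, the corresponding map is $\varphi'^*g'^*\varepsilon_{\mathbf 1}$. These agree because $\varphi g'=g'\varphi'$. So $g^*\psi=\psi'$ under the identification, and $g^*\mathrm{Tr}(\psi)=\mathrm{Tr}(\psi')$.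

**Proposition 6.** If the graph of $\varphi$ is disjoint from the diagonal in $P:=T\times_ST$, then $\mathrm{Tr}(\psi)=0$ in $\mathrm{End}(\mathbf 1_S)_{(2)}$.

**Proof.** **Step 1: geometry and duality data.** This step fixes the objects. Let $q_1,q_2\colon P\to T$ be the projections, $\pi=pq_1=pq_2$, $\Delta\colon T\to P$ the diagonal, and
$$\gamma=(\varphi,\mathrm{id})\colon T\to P,\qquad q_1\gamma=\varphi,\quad q_2\gamma=\mathrm{id}.$$
As a section of the separated morphism $q_2$, $\gamma$ is a closed immersion. Put $V=P\setminus\gamma(T)$ and $j\colon V\to P$. By hypothesis $\Delta$ factors through $V$.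

Set $K=\mathrm{pr}^*K_X$, $N=p_*K\cong s^*p_{X*}K_X$, $t=s^*t_X\colon N\to\mathbf 1_S$, and let $\mu\colon N\otimes M\to N$ be the product, so $\tilde\mu=\varepsilon_K\otimes\varepsilon_{\mathbf 1}$. We pull Lemma 5 back along $s$. The base change isomorphisms $s^*p_{X*}B\to p_*\mathrm{pr}^*B$ correspond to $\mathrm{pr}^*\varepsilon_B$, and they respect products: the two maps $s^*(p_{X*}K_X\otimes p_{X*}\mathbf 1)\to p_*K$, product then base change or base change then product, both correspond to $\mathrm{pr}^*\varepsilon_{K_X}\otimes\mathrm{pr}^*\varepsilon_{\mathbf 1}$. So $N$ is dual to $M$ with evaluation $\mathrm{ev}=t\circ\mu$.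

Let $c_0=\sigma\circ\mathrm{coev}\colon\mathbf 1_S\to N\otimes M$ and $c=(\mathrm{id}_N\otimes\psi)\circ c_0$. Then
$$\mathrm{Tr}(\psi)=\mathrm{ev}\circ c,\qquad(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)\circ(\mathrm{id}_M\otimes c)=\psi\colon M\to M.\tag{5}$$
The first holds since $\sigma(\psi\otimes\mathrm{id}_N)=(\mathrm{id}_N\otimes\psi)\sigma$. For the second, $\psi$ acts on the last factor, which is untouched by $\mathrm{ev}\,\sigma$. So the left side is $\psi\circ(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c_0)$. Moving the factors by the symmetry turns the triangle identity $(\mathrm{id}_M\otimes\mathrm{ev})(\mathrm{coev}\otimes\mathrm{id}_M)=\mathrm{id}_M$ into $(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c_0)=\mathrm{id}_M$.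

**Step 2: base change and Künneth maps.** This step turns elements of $N\otimes M$ into sections on $P$. For $B\in\mathrm{SH}(T)_{(2)}$ let $\beta_B\colon p^*p_*B\to q_{2*}q_1^*B$ be the base change isomorphism, adjoint under $q_2$ to $q_2^*p^*p_*B=q_1^*p^*p_*B\xrightarrow{q_1^*\varepsilon_B}q_1^*B$. Then
$$p_*\beta_B\circ\eta_{p_*B}=q_1^*\colon p_*B\to\pi_*q_1^*B,\tag{6}$$
because both sides correspond to $q_1^*\varepsilon_B\colon\pi^*p_*B\to q_1^*B$.

Let $\rho_E\colon E\otimes p_*\mathbf 1\to p_*p^*E$ be the projection isomorphism, $\tilde\rho_E=\mathrm{id}\otimes\varepsilon_{\mathbf 1}$. It is natural in $E$, and $\rho_{\mathbf 1}=\mathrm{id}_M$. Let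
$$\kappa\colon N\otimes M\to\pi_*q_1^*K,\qquad\tilde\kappa=q_1^*\varepsilon_K\otimes q_2^*\varepsilon_{\mathbf 1}.$$
Then $\kappa=p_*\beta_K\circ\rho_N$. Indeed, the right side is adjoint under $p$ to $\beta_K\circ(\mathrm{id}\otimes\varepsilon_{\mathbf 1})$, and this is adjoint under $q_2$ to $q_1^*\varepsilon_K\otimes q_2^*\varepsilon_{\mathbf 1}$. Naturality of $\rho$ gives $p_*p^*t\circ\rho_N=\rho_{\mathbf 1}\circ(t\otimes\mathrm{id}_M)$, and therefore
$$p_*p^*t\circ(p_*\beta_K)^{-1}\circ\kappa=t\otimes\mathrm{id}_M.\tag{7}$$
Let $v\colon\mathbf 1_P\to q_1^*K$ be the map corresponding to $\kappa\circ c\colon\mathbf 1_S\to\pi_*q_1^*K$, so that $v=(q_1^*\varepsilon_K\otimes q_2^*\varepsilon_{\mathbf 1})\circ\pi^*c$. It plays the part of the function $v(x,y)$ of the model.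

**Step 3: it suffices to show $\Delta^*v=0$.** This step expresses the trace through the restriction of $v$ to the diagonal. Since $\pi\Delta=p$ and $q_1\Delta=\mathrm{id}$, we have $\Delta^*\colon\pi_*q_1^*K\to p_*K$. It satisfies $\Delta^*\circ\kappa=\mu$, because $\Delta^*\tilde\kappa=\varepsilon_K\otimes\varepsilon_{\mathbf 1}=\tilde\mu$. Hence
$$\mathrm{Tr}(\psi)=t\circ\mu\circ c=t\circ(\Delta^*\circ\kappa\circ c),$$
and $\Delta^*\circ\kappa\circ c\colon\mathbf 1_S\to p_*K$ corresponds to $\Delta^*v\colon\mathbf 1_T\to K$ by (4). If $\Delta^*v=0$, then $\mathrm{Tr}(\psi)=0$.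

**Step 4: integrating $v$ over the first factor.** This step computes $\theta\circ v$. View $P$ as $X\times T$ with projections $\mathrm{pr}\circ q_1$ and $q_2$, and let $\theta=\theta_{X,T}\colon q_1^*K\to q_2^!\mathbf 1_T$. Base change along $p_T=s\circ p$ is the composite of base changes along $s$ and $p$. So by (1), $\theta$ is adjoint to
$$q_{2!}q_1^*K=q_{2*}q_1^*K\xrightarrow{\beta_K^{-1}}p^*p_*K=p^*N\xrightarrow{p^*t}\mathbf 1_T .$$
Let $u\colon\mathbf 1_P\to q_2^!\mathbf 1_T$ be adjoint to
$$u'\colon q_{2!}\mathbf 1_P=q_{2*}\mathbf 1_P\xrightarrow{\beta_{\mathbf 1}^{-1}}p^*M\xrightarrow{p^*\psi}p^*M\xrightarrow{\varepsilon_{\mathbf 1}}\mathbf 1_T .$$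
We claim that $\theta\circ v=u$. The map adjoint to $\theta v$ is $w=p^*t\circ\beta_K^{-1}\circ q_{2*}v$, and we must show $w=u'$. Compose both with the isomorphism $\beta_{\mathbf 1}\colon p^*M\to q_{2*}\mathbf 1_P$ and pass to the corresponding maps $M\to p_*\mathbf 1=M$. From $u'$ we get the map corresponding to $\varepsilon_{\mathbf 1}\circ p^*\psi$, which is $\psi$. From $w$ we get $p_*(w\circ\beta_{\mathbf 1})\circ\eta_M$, which by (6) is
$$M\xrightarrow{q_1^*}\pi_*\mathbf 1_P\xrightarrow{\pi_*v}\pi_*q_1^*K\xrightarrow{(p_*\beta_K)^{-1}}p_*p^*N\xrightarrow{p_*p^*t}p_*\mathbf 1=M.\tag{8}$$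
The first two maps compose to the map corresponding to $v\circ q_1^*\varepsilon_{\mathbf 1}=q_1^*\varepsilon_{\mathbf 1}\otimes v\colon\pi^*M\to q_1^*K$.

On the other hand, consider $\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)\colon M\otimes N\otimes M\to\pi_*q_1^*K$. The map $\mu\sigma\colon M\otimes N\to N$ corresponds to $\varepsilon_{\mathbf 1}\otimes\varepsilon_K=\varepsilon_K\circ p^*(\mu\sigma)$. So by (4) the map $\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)$ corresponds to
$$q_1^*\bigl(\varepsilon_K\circ p^*(\mu\sigma)\bigr)\otimes q_2^*\varepsilon_{\mathbf 1}=q_1^*\varepsilon_{\mathbf 1}\otimes q_1^*\varepsilon_K\otimes q_2^*\varepsilon_{\mathbf 1},$$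
and $\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)\circ(\mathrm{id}_M\otimes c)$ corresponds to $q_1^*\varepsilon_{\mathbf 1}\otimes v$ as well. Hence $\pi_*v\circ q_1^*=\kappa\circ(\mu\sigma\otimes\mathrm{id}_M)\circ(\mathrm{id}_M\otimes c)$. By (7) and (5) the composite (8) equals
$$(t\otimes\mathrm{id}_M)(\mu\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c)=(\mathrm{ev}\,\sigma\otimes\mathrm{id}_M)(\mathrm{id}_M\otimes c)=\psi .$$
So $w\circ\beta_{\mathbf 1}=u'\circ\beta_{\mathbf 1}$, hence $w=u'$ and $\theta\circ v=u$.

**Step 5: $u'$ is restriction to the graph.** This step shows that $u'$ depends only on the graph. Let $\gamma^\sharp\colon q_{2*}\mathbf 1_P\to q_{2*}\gamma_*\mathbf 1_T=\mathbf 1_T$ be $q_{2*}$ of the unit $\mathbf 1_P\to\gamma_*\gamma^*\mathbf 1_P$. We show $u'=\gamma^\sharp$, that is, $\varepsilon_{\mathbf 1}\circ p^*\psi=\gamma^\sharp\circ\beta_{\mathbf 1}$. Under $p^*\dashv p_*$ the left side corresponds to $\psi=\varphi^*$. The right side corresponds to $p_*\gamma^\sharp\circ p_*\beta_{\mathbf 1}\circ\eta_M$. By (6), and since $p_*\gamma^\sharp$ is $\gamma^*\colon\pi_*\mathbf 1_P\to p_*\mathbf 1_T$,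 this is $M\xrightarrow{q_1^*}\pi_*\mathbf 1_P\xrightarrow{\gamma^*}p_*\mathbf 1_T$. And $\gamma^*q_1^*=(q_1\gamma)^*=\varphi^*$.

**Step 6: $u$ vanishes off the graph.** Here localization enters. The restriction $u|_V\colon\mathbf 1_V\to j^*q_2^!\mathbf 1=j^!q_2^!\mathbf 1$ is adjoint to $q_{2!}j_!\mathbf 1_V\to q_{2!}\mathbf 1_P\xrightarrow{u'}\mathbf 1_T$. By Step 5 and $q_{2!}=q_{2*}$, this is $q_{2!}$ applied to
$$j_!\mathbf 1_V\to\mathbf 1_P\to\gamma_*\mathbf 1_T .$$
These are consecutive maps in a localization triangle, so the composite is $0$ and $u|_V=0$.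

**Step 7: conclusion.** We return from $u$ to $v$. By Lemma 4, $\theta$ is an isomorphism, so $v|_V=(\theta|_V)^{-1}\circ u|_V=0$. As $\Delta$ factors through $V$, $\Delta^*v=0$. By Step 3, $\mathrm{Tr}(\psi)=0$. $\square$

## 10. Rigidity of $\underline{\mathrm{GW}}$ and the proof of Theorem A

Let $X$, $S$, $0$, $\varphi$, $U$ be as in Theorem A. By Section 6, $k$ may be taken perfect and infinite. The morphism $(x,s)\mapsto(\varphi(s,x),s)$ is an $S$-endomorphism of $T=X\times S$. Let $\tau\in\mathrm{End}(\mathbf 1_S)_{(2)}$ be the trace of the induced endomorphism of $p_*\mathbf 1_T$. By Section 9 its formation commutes with base change in $S$.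

**Step 1: the value at $0$.** This step identifies what we want to compute. Since $\varphi_0=\mathrm{id}_X$ and $p_{X!}=p_{X*}$, the pullback $0^*\tau=\mathrm{Tr}(\mathrm{id}_{p_{X*}\mathbf 1})$ is the image of $\chi_c(X)$ in $\mathrm{GW}(k)_{(2)}$.

**Step 2: vanishing on $U$.** This step applies Proposition 6 over the base $U$, so we check disjointness there. Suppose the graph and the diagonal had a common point over $U$. Choose an algebraically closed field $\Omega$ containing its residue field. Since both are closed subschemes, the resulting $\Omega$-point lies on both of them. It gives a point $s\in U(\Omega)$ and a point of $X(\Omega)$ fixed by $\varphi_s$, contrary to hypothesis. So Proposition 6 applies, and $\tau|_U=0$.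

**Step 3: from $U$ to $0$.** This step replaces the path of Section 1. Sheafification gives a map
$$\mathrm{End}(\mathbf 1_S)_{(2)}\to\underline{\mathrm{GW}}(S)\otimes\mathbb{Z}_{(2)},$$
natural for morphisms of smooth $k$-schemes. It is an isomorphism for $S=\mathrm{Spec}\,k$, because Nisnevich covers of $\mathrm{Spec}\,k$ split. By Step 2 the image of $\tau$ dies in $\underline{\mathrm{GW}}(U)\otimes\mathbb{Z}_{(2)}$. By (F2), $\underline{\mathrm{GW}}(S)\to\underline{\mathrm{GW}}(U)$ is injective, and it stays injective after tensoring with the flat module $\mathbb{Z}_{(2)}$. So the image of $\tau$ in $\underline{\mathrm{GW}}(S)\otimes\mathbb{Z}_{(2)}$ is $0$. Pulling back along $0\colon\mathrm{Spec}\,k\to S$ and using Step 1, we get $\chi_c(X)=0$ in $\mathrm{GW}(k)_{(2)}$. By Section 6(c), $\chi_c(X)=0$ in $\mathrm{GW}(k)$. This proves Theorem A and, by Section 4, the Main Theorem. $\blacksquare$
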